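\title{H\"older graphs need not be thin for doubling measures}

\begin{abstract}
A set in $\mathbb{R}^n$ is thin if it is null for every doubling measure. We show that for every $d\ge1$ there is a bounded function on $\mathbb{R}^d$, H\"older continuous of every order $\alpha<1$, whose graph has positive measure for some doubling measure on $\mathbb{R}^{d+1}$. The modulus of continuity can be taken to be a multiple of $t(1+\log\frac1t)^a$ for any $a\in(0,1]$. Conversely, the graph is thin as soon as, for every $a>0$, the modulus is $o\big(t(\log\frac1t)^a\big)$ along some sequence of scales; together the two results determine which moduli of continuity force thinness. The measure is a cascade on $4$-adic squares in which the horizontal digits of a typical point transmit its vertical digits by an error-correcting code.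
\end{abstract}

\section{Introduction}

Throughout, $B(z,r)$ is the open Euclidean ball and $\log$ is the natural logarithm. A Borel measure $\mu$ on $\mathbb{R}^n$ is \emph{doubling} if $0<\mu(B)<\infty$ for every ball $B$ and there is a constant $C\ge1$ such that
\[
\mu(B(z,2r))\le C\,\mu(B(z,r))\qquad(z\in\mathbb{R}^n,\ r>0).
\]
A set $E\subset\mathbb{R}^n$ is \emph{thin} (for doubling measures) if $\mu(E)=0$ for every doubling measure $\mu$ on $\mathbb{R}^n$. Applying the doubling inequality $\lceil\log_2(R/r)\rceil\le1+\log_2(R/r)$ times gives
\begin{equation}\label{eq:power}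
\mu(B(z,R))\le C\,(R/r)^{\gamma}\,\mu(B(z,r))\qquad(0<r\le R),\qquad\gamma=\log_2C.
\end{equation}
Thus a doubling measure may distribute its mass very unevenly, but at every location and scale a ball of relative size $\delta$ keeps a fraction of order at least $\delta^\gamma$ of the mass around it. A set is thin when no measure can concentrate on it under this constraint.

The graph $\{(x,f(x)):x\in\mathbb{R}^d\}\subset\mathbb{R}^{d+1}$ of a continuous function $f:\mathbb{R}^d\to\mathbb{R}$ is closed, and it is null for Lebesgue measure, the basic doubling measure, because every vertical line meets it once. Whether it is null for all doubling measures depends on the regularity of $f$. Recall that $f$ is \emph{Lipschitz} if $|f(x)-f(x')|\le L|x-x'|$ for some $L$ and all $x,x'$; that a continuous $f$ is a \emph{Zygmund function} if $|f(x+h)+f(x-h)-2f(x)|\le C|h|$ for some $C$ and all $x,h$; and that, for $0<\alpha\le1$, the \emph{H\"older class} $\Lambda_\alpha(\mathbb{R}^d)$ consists of the bounded $f$ with $|f(x)-f(x')|\le C|x-x'|^\alpha$ for some $C$ and all $x,x'$. It is known that the graphs of Lipschitz functions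 and of Zygmund functions are thin, and that the graph of a merely continuous function need not be. The following question comes from \cite{DiMarco}.

\medskip
\noindent\textbf{Question.} \emph{Is the graph of every $f\in\Lambda_\alpha(\mathbb{R}^d)$, $0<\alpha<1$, thin for doubling measures on $\mathbb{R}^{d+1}$?}
\medskip

To place the question, put, for $a\in(0,1]$,
\[
\omega_a(t)=t\,\big(1+\log\tfrac1t\big)^a\quad(0<t\le1),\qquad\omega_a(0)=0,\qquad\omega_a(t)=1\quad(t\ge1).
\]
A Lipschitz function is a Zygmund function, with $C=2L$, and a bounded Zygmund function satisfies $|f(x)-f(x')|\le C'\omega_1(|x-x'|)$. Indeed, $\delta(h)=f(x+h)-f(x)$ obeys $|\delta(2h)-2\delta(h)|\le C|h|$, so $\delta(h)/|h|$ changes by at most $C/2$ when $h$ is doubled; for $0<|h|<1$, doubling fewer than $\log_2\frac1{|h|}$ times brings $|h|$ into $[\frac12,1)$, whence $|\delta(h)|/|h|\le\frac C2\log_2\frac1{|h|}+4\sup|f|$. Since $\omega_1(t)\le C_\alpha t^\alpha$ for $\alpha<1$, the H\"older classes are the next step after the Zygmund class, and one could expect thinness to persist at least for $\alpha$ close to $1$, or at the very least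 for the modulus $\omega_1$. It does not.

\begin{theorem}\label{thm:charged}
For every $d\ge1$ and $a\in(0,1]$ there are a bounded function $f:\mathbb{R}^d\to\mathbb{R}$ with
\[
|f(x)-f(x')|\le4^6\,\omega_a(|x-x'|)\qquad(x,x'\in\mathbb{R}^d)
\]
and a doubling measure $\mu$ on $\mathbb{R}^{d+1}$ such that the graph of $f$ has positive $\mu$-measure. The function $f$ belongs to $\Lambda_\alpha(\mathbb{R}^d)$ for all $0<\alpha<1$.
\end{theorem}

So the answer to the Question is negative for every $d\ge1$ and every $0<\alpha<1$. The case $a=1$ also shows that the thinness of Zygmund graphs is not a consequence of the bound $C'\omega_1$ on their modulus of continuity. In the opposite direction, let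
\[
\omega_f(t)=\sup\{|f(x)-f(x')|:|x-x'|\le t\}\in[0,\infty].
\]

\begin{theorem}\label{thm:thin}
Let $f:\mathbb{R}^d\to\mathbb{R}$. If
\[
\liminf_{t\to0}\frac{\omega_f(t)}{t(\log\frac1t)^a}=0\qquad\text{for every }a>0,
\]
then the graph of $f$ is thin for doubling measures.
\end{theorem}

This contains the Lipschitz case, and it matches Theorem~\ref{thm:charged} exactly.

\begin{corollary}\label{cor:moduli}
Let $d\ge1$ and let $\omega:(0,\infty)\to(0,\infty)$ be nondecreasing. The following are equivalent:
\begin{enumerate}
\item[(1)] every $f:\mathbb{R}^d\to\mathbb{R}$ with $|f(x)-f(x')|\le C\omega(|x-x'|)$ for some $C$ and all $x\ne x'$ has thin graph;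
\item[(2)] $\liminf_{t\to0}\omega(t)/\big(t(\log\frac1t)^a\big)=0$ for every $a>0$.
\end{enumerate}
\end{corollary}

For instance, a modulus equal to $t(\log\frac1t)^a$ for small $t$ admits a graph of positive measure for every $a>0$, however small, while a modulus equal to $t(\log\log\frac1t)^b$ for small $t$ admits none, however large $b$ is.

We prove Theorem~\ref{thm:thin} first, in Section~\ref{sec:holes}, because its proof shows where a counterexample should be sought. Section~\ref{sec:cascade} introduces a family of doubling measures with one free binary choice in each $4$-adic square, Section~\ref{sec:code} explains how these choices are used, and Section~\ref{sec:graph} proves Theorem~\ref{thm:charged}. The corollary follows in Section~\ref{sec:moduli}.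

\section{Holes in a graph: proof of Theorem~\ref{thm:thin}}\label{sec:holes}

Consider first an $L$-Lipschitz function on the line and a square of side $r$, cut into $M^2$ subsquares with $M$ much larger than $L$. Over one column, of width $r/M$, the function varies by at most $Lr/M$, far less than the height $r$ of the column, so some subsquare misses the graph. By \eqref{eq:power} this hole carries a fraction $\kappa\approx M^{-\gamma}$ of the mass of the square. Repeating this in the remaining subsquares $N$ times leaves at most the fraction $(1-\kappa)^N$ for the graph, and $N$ is arbitrary. Under the hypothesis of Theorem~\ref{thm:thin} the function behaves like an $L$-Lipschitz function only on scales above a given $t$, with $L$ depending on $t$; then $N$ is limited by $t$, and the point is whether $\kappa N$ can still be made large.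

\begin{proof}[Proof of Theorem~\ref{thm:thin}]
The function $\omega_f$ is nondecreasing, and by hypothesis it tends to $0$ along a sequence $t\to0$. Hence $f$ is uniformly continuous and its graph $E$ is closed. Let $\mu$ be doubling with constant $C$; increasing $C$, assume $C\ge2$. Put $\gamma=\log_2C\ge1$ and $a=\frac1{2\gamma}$. Since $\mathbb{R}^{d+1}$ is a countable union of half-open unit lattice cubes, it suffices to show $\mu(E\cap Q_0)=0$ for one such cube $Q_0$.

\emph{One good scale controls all larger scales.} By hypothesis there are arbitrarily small $t\in(0,1/e)$ with $\omega_f(t)\le Lt$, where $L=(\log\frac1t)^a\ge1$. Fix such a $t$. If $|x-x'|\le s$, cut the segment from $x$ to $x'$ into $\lceil s/t\rceil$ equal pieces, each of length at most $t$. For $s\ge t$ we have $\lceil s/t\rceil\le2s/t$, so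
\begin{equation}\label{eq:lipscale}
\omega_f(s)\le\lceil s/t\rceil\,\omega_f(t)\le2Ls\qquad(s\ge t).
\end{equation}
This is why a lower limit suffices in the hypothesis.

\emph{Holes.} Let $M=\lceil8\sqrt d\,L\rceil$, so $8\le M\le9\sqrt d\,L$. Subdivide $Q_0$ $M$-adically: generation $j$ consists of half-open cubes of side $M^{-j}$. Let $Q=I\times J$, with $I\subset\mathbb{R}^d$ and $J\subset\mathbb{R}$, be a cube of generation $j$ and side $r=M^{-j}$, and suppose $r/M\ge t$. Take a subcube $I'\subset I$ of side $r/M$ from the subdivision of $I$. Its diameter $\sqrt d\,r/M$ is at least $t$, so by \eqref{eq:lipscale} the oscillation of $f$ on $I'$ is at most $2L\sqrt d\,r/M\le r/4$. Thus $f(I')$ lies in an interval of length $r/4$, which meets at most $M/4+2<M$ of the $M$ subintervals of $J$ of length $r/M$. If $J'$ is a subinterval that it misses, then the child $Q'=I'\times J'$ of $Q$ is disjoint from $E$. With $z$ the center of $Q'$ we have $B(z,\frac r{2M})\subset Q'$ and $Q\subset B(z,2\sqrt{d+1}\,r)$, so \eqref{eq:power} gives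
\[
\mu(Q')\ge\kappa\,\mu(Q),\qquad\kappa=c_0M^{-\gamma},\qquad c_0=C^{-1}\big(4\sqrt{d+1}\big)^{-\gamma}\in(0,1).
\]

\emph{Iteration.} Let $E_j$ be the union of the cubes of generation $j$ that meet $E$. A cube of generation $j+1$ that meets $E$ is a child of a cube $Q\subset E_j$ other than the hole $Q'$. Hence $\mu(E_{j+1})\le(1-\kappa)\mu(E_j)$ whenever $M^{-(j+1)}\ge t$, that is, for $j=0,\dots,N-1$ with $N=\lfloor\log\frac1t/\log M\rfloor$. Since $E\cap Q_0\subset E_N$,
\[
\mu(E\cap Q_0)\le(1-\kappa)^N\mu(Q_0)\le e^{-\kappa N}\mu(Q_0).
\]
Write $T=\log\frac1t$. From $M\le9\sqrt d\,T^a$ and $a\gamma=\frac12$ we get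
\[
\kappa N\ge c_0\,(9\sqrt d)^{-\gamma}\,T^{-1/2}\Big(\frac{T}{\log(9\sqrt d)+a\log T}-1\Big),
\]
and the right side tends to $\infty$ with $T$. Letting $t\to0$ along admissible values, and using $\mu(Q_0)<\infty$, we obtain $\mu(E\cap Q_0)=0$.
\end{proof}

For a given measure the proof uses the hypothesis only for the exponent $a=\frac1{2\gamma}$. If instead $L=T^a$ with $a\gamma\ge1$, then $\kappa N\le M^{-\gamma}T/\log M\le T^{1-a\gamma}/\log M\to0$, and the holes account for a vanishing part of the mass. So for a modulus like $\omega_a$ the argument leaves open only the measures whose exponent $\gamma$ is at least of order $1/a$. We now construct such measures.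

\section{Cascades with an interior special child}\label{sec:cascade}

We work in the plane; higher dimensions will follow by taking a product. For $m\in\mathbb{Z}$ let $\mathcal{D}_m$ be the family of half-open squares $[k4^{-m},(k+1)4^{-m})\times[l4^{-m},(l+1)4^{-m})$, $k,l\in\mathbb{Z}$. Each square of $\mathcal{D}_m$ has $16$ children in $\mathcal{D}_{m+1}$, labeled by the pair (column, row) in $\{0,1,2,3\}^2$. We want to give almost all the mass of a square to one child, the \emph{special} one, and a small fixed fraction $\eta$ to each of the others. Siblings then have comparable mass, but doubling also requires this of neighboring squares with different parents. It will hold if the special child never touches the boundary of its parent. We always take it to be $(1,1)$ or $(2,1)$; see Figure~\ref{fig:scheme}. Base $4$ is the smallest base with two interior digits, hence the smallest in which any choice is left.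

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.68]
\fill[gray!40] (1,1) rectangle (3,2);
\draw (0,0) grid (4,4);
\foreach \i in {0,1,2,3} {\node at (\i+0.5,-0.4) {\small$\i$}; \node at (-0.4,\i+0.5) {\small$\i$};}
\node at (2,-1.1) {\small $x$-digit};
\node[rotate=90] at (-1.1,2) {\small $y$-digit};
\foreach \h in {0.6,2.8} {\draw (6.5,\h) rectangle (14,\h+0.8); \draw (8.5,\h) -- (8.5,\h+0.8); \draw (11,\h) -- (11,\h+0.8);}
\node at (6,3.2) {$x$}; \node at (6,1) {$y$};
\node at (7.5,4) {\small$k-1$}; \node at (9.75,4) {\small$k$}; \node at (12.5,4) {\small$k+1$};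
\draw[->,thick] (7.5,1.4) -- (9.75,2.8); \node at (8,2.3) {\small$c_k$};
\draw[->,thick] (9.75,1.4) -- (12.5,2.8); \node at (10.3,2.3) {\small$c_{k+1}$};
\node at (6.5,0.1) {\small$s_{k-1}$}; \node at (8.5,0.1) {\small$s_k$}; \node at (11,0.1) {\small$s_{k+1}$}; \node at (14,0.1) {\small$s_{k+2}$};
\end{tikzpicture}
\caption{Left: the $16$ children of a $4$-adic square. One of the two shaded interior children receives the fraction $1-15\eta$ of the mass, and every other child the fraction $\eta$. Right: the levels are grouped into consecutive blocks ending at $s_k,s_{k+1},\dots$; in each block the choices between the two shaded children spell a codeword that encodes the $y$-digits of the previous block.}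
\label{fig:scheme}
\end{figure}

Let $\Sigma=(\{0,1,2,3\}^2)^{\mathbb{N}}$, with the product topology, and write its elements as $(x_i,y_i)_{i\ge1}$; we call $i$ the \emph{level}. Let
\[
\pi=(X,Y):\Sigma\to[0,1]^2,\qquad X=\sum_{i\ge1}x_i4^{-i},\qquad Y=\sum_{i\ge1}y_i4^{-i},
\]
a continuous map. A \emph{rule} is a sequence of functions $u_i$ with values in $\{1,2\}$, where $u_i$ depends only on the digits at levels less than $i$. There is an \emph{error at level $i$} if $(x_i,y_i)\ne(u_i,1)$. Given a rule and $0<\eta<\frac1{16}$, let $P$ be the Borel probability measure on $\Sigma$ under which, conditionally on the digits at levels less than $i$, the pair $(x_i,y_i)$ equals $(u_i,1)$ with probability $1-15\eta$ and equals each of the other $15$ values with probability $\eta$. Explicitly, the cylinder $[w]$ of sequences beginning with a word $w$ of length $m$ that has $j$ errors has $P([w])=\eta^j(1-15\eta)^{m-j}$; these values are consistent, so $P$ exists by Kolmogorov's extension theorem. Finally, let $\nu$ be the image of $P$ under $\pi$ and let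
\[
\mu(E)=\sum_{v\in\mathbb{Z}^2}\nu(E-v)\qquad(E\subset\mathbb{R}^2\text{ Borel}).
\]

\begin{lemma}\label{lem:cascade}
For every rule and every $0<\eta<\frac1{16}$ the following hold.
\begin{enumerate}
\item[(a)] Under $P$ the errors at different levels are independent, each of probability $15\eta$.
\item[(b)] Every square of $\mathcal{D}_0$ has $\mu$-measure $1$. If $Q\in\mathcal{D}_m$, $m\ge0$, then $\mu(Q)>0$, one of the children $(1,1)$, $(2,1)$ of $Q$ has measure $(1-15\eta)\mu(Q)$, and every other child has measure $\eta\,\mu(Q)$.
\item[(c)] $\mu$ is doubling, with constant $625\,\eta^{-12}$.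
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The errors at levels less than $i$ are determined by the digits at these levels, and given those digits an error at level $i$ has probability $15\eta$, whatever they are.

(b) Given the earlier digits, $x_i=3$ has probability $4\eta$, since none of the four pairs $(3,y)$ is special; the same holds for $y_i=3$. So $j$ consecutive $3$'s starting at a given level have probability $(4\eta)^j\to0$, and the set $\Sigma_0$ of sequences in which neither $(x_i)$ nor $(y_i)$ is eventually $3$ has $P(\Sigma_0)=1$. On $\Sigma_0$ the tails satisfy $0\le\sum_{i>m}x_i4^{-i}<4^{-m}$, and the same for $y$. Hence $\pi(\Sigma_0)\subset[0,1)^2$, and a sequence in $\Sigma_0$ is mapped into the square $Q\in\mathcal{D}_m$, $Q\subset[0,1)^2$, with digit word $w$ if and only if it lies in $[w]$. Therefore $\nu$ is concentrated on $[0,1)^2$, $\mu=\nu$ there, and $\mu(Q)=P([w])$. This gives (b) inside $[0,1)^2$, and $\mu$ is invariant under translations by $\mathbb{Z}^2$.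

(c) Call two squares of the same $\mathcal{D}_m$ \emph{adjacent} if their closures meet. We claim that
\begin{equation}\label{eq:adjacent}
\mu(Q')\le\eta^{-1}\mu(Q)\qquad\text{for adjacent }Q,Q'\in\mathcal{D}_m.
\end{equation}
If $m\le0$, both squares are unions of $16^{|m|}$ unit squares and have equal measure. Let $m\ge1$ and $Q\ne Q'$, let $p\in\overline Q\cap\overline{Q'}$, and let $Q_j,Q_j'\in\mathcal{D}_j$ be the ancestors of $Q,Q'$, $0\le j\le m$. Suppose that $Q_{j-1}\ne Q'_{j-1}$ for some $1\le j\le m$. The point $p$ lies in $\overline{Q_{j-1}}$ and in $\overline{Q'_{j-1}}$, and the latter set misses the interior of $Q_{j-1}$; so $p\in\partial Q_{j-1}$. As $p\in\overline{Q_j}$, the child $Q_j$ touches the boundary of its parent, one of its two digits is $0$ or $3$, and it is not special. Thus $\mu(Q_j)=\eta\,\mu(Q_{j-1})$, and by symmetry $\mu(Q'_j)=\eta\,\mu(Q'_{j-1})$: once the two lines of ancestors have separated, they lose mass at the same rate. If $Q_0\ne Q_0'$, then $Q_j\ne Q'_j$ for all $j$ and $\mu(Q)=\eta^m=\mu(Q')$. Otherwise let $l<m$ be the largest index with $Q_l=Q'_l$. Then $\mu(Q)=\eta^{m-l-1}\mu(Q_{l+1})$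 and $\mu(Q')=\eta^{m-l-1}\mu(Q'_{l+1})$, while $\mu(Q'_{l+1})\le\mu(Q_l)\le\eta^{-1}\mu(Q_{l+1})$, because $1-15\eta>\eta$. This proves \eqref{eq:adjacent}.

Given $z\in\mathbb{R}^2$ and $r>0$, choose $m\in\mathbb{Z}$ with $\sqrt2\,4^{-m}<r\le4\sqrt2\,4^{-m}$ and let $Q\in\mathcal{D}_m$ contain $z$. Then $Q\subset B(z,r)$. Since $2r\le8\sqrt2\,4^{-m}<12\cdot4^{-m}$, the ball $B(z,2r)$ is covered by the $25^2$ squares of $\mathcal{D}_m$ whose column and row indices differ from those of $Q$ by at most $12$. Each of them is reached from $Q$ in at most $12$ steps between adjacent squares, diagonal steps being allowed. By \eqref{eq:adjacent},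
\[
\mu(B(z,2r))\le625\,\eta^{-12}\mu(Q)\le625\,\eta^{-12}\mu(B(z,r)).
\]
Every ball contains a square of some $\mathcal{D}_m$, $m\ge0$, and is covered by finitely many unit squares, so it has positive finite measure by (b).
\end{proof}

\begin{remark}
The special child must be interior. If it were always the corner child $(0,0)$, the adjacent squares $[0,4^{-m})^2$ and $[-4^{-m},0)^2$ would have measures $(1-15\eta)^m$ and $\eta^m$. Their ratio is unbounded, whereas \eqref{eq:power} bounds it for a doubling measure.
\end{remark}

\section{Reporting the errors}\label{sec:code}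

A graph has positive $\mu$-measure when, with positive probability, $Y$ is a function of $X$. If no error ever occurred then $y_i=1$ for all $i$, but this event has probability $\lim_m(1-15\eta)^m=0$. Errors occur at a positive proportion of the levels, and they change $y$-digits. For the constant rule $u_i=1$ this is fatal: $P$ is then a product measure, so given all the $x$-digits the $y$-digits are independent, and each takes any given value with probability at most $\frac{1-15\eta}{1-12\eta}<1$. The conditional law of $Y$ has no atoms, and $P(Y=f(X))=0$ for every Borel $f$.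

The rule, however, may depend on the past. We use the later choices $u_i\in\{1,2\}$ to \emph{report} the earlier $y$-digits. The report is read from the digits $x_i$, which equal $u_i$ only where no error occurs, so it has to be written in an error-correcting code. The \emph{Hamming distance} between two words of $\{0,1,2,3\}^n$ is the number of positions where they differ; it is a metric. If codewords are at mutual distance at least $2e+1$, then by the triangle inequality a word is within distance $e$ of at most one of them.

\begin{example}\label{ex:digit}
To report the single digit $y_1$, use the levels $2,\dots,6$ and the words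
\[
c(0)=11111,\qquad c(1)=22211,\qquad c(2)=11222,\qquad c(3)=22122 .
\]
The pairs $\{c(0),c(3)\}$ and $\{c(1),c(2)\}$ are at distance $4$, and the other four pairs are at distance $3$. Let $u_2\cdots u_6=c(y_1)$. If at most one error occurs at the levels $2,\dots,6$, then $x_2\cdots x_6$ determines $y_1$; for instance $20211$ is at distances $3,1,4,4$ from the four words, so $y_1=1$. The gain is in probability: guessing $y_1=1$ is wrong with probability $12\eta$, while two errors among five levels have probability at most $\binom52(15\eta)^2$. The price is paid in slope. The words $11211$ and $11212$ arise from $c(0)$ and $c(2)$ by one error each and differ only at level $6$. Two such sequences with the same $x_1$ have $|X-X'|\le2\cdot4^{-6}$ and $|Y-Y'|\ge\frac14$, a slope of at least $4^5/2$. A delay of $m$ levels in the report costs a factor of order $4^m$.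
\end{example}

The digits $y_2,\dots,y_6$ must be reported in turn, and so on forever. Reporting an arbitrary $y$-word of length $n$ takes at least $2n$ binary letters, so the blocks would at least double in length and the delay would be comparable to the level itself. But we need only report the words that are compatible with few errors, and these consist almost entirely of $1$'s. With at most one error in a block of length $n$ there are $1+3n$ possible $y$-words. A ball of radius $2$ in $\{1,2\}^n$ has $1+n+\binom n2$ elements, and for $n=12$ we have $37\cdot79=2923<2^{12}$, so $37$ words at mutual distance at least $3$ can be chosen one after another. Blocks of length $12$ can therefore report on each other indefinitely. This is still not enough, since each block has two errors with a fixed positive probability, so that almost surely some block does. (Theorem~\ref{thm:thin} predicts the failure: a bounded delay produces a Lipschitz graph.) The remedy is to let the lengths $n_k$ grow and to tolerate a fixed proportion of errors. The failure probability of a block is then exponentially small in $n_k$, which is summable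 for $n_k$ of order $\log k$, and the slope at level about $k$ is a power of $k$, that is, a power of the logarithm of the inverse scale.

The code we need is the following. For $n\ge1$ let $e(n)=\lfloor n/20\rfloor$, and let $W(n)\subset\{0,1,2,3\}^n$ be the set of words with at most $e(n)$ letters different from $1$.

\begin{lemma}\label{lem:code}
For every $n\ge1$ there are $|W(n)|$ words in $\{1,2\}^n$ with pairwise Hamming distance at least $2e(n)+1$.
\end{lemma}

\begin{proof}
Let $e=e(n)$, and let $V=\sum_{j\le2e}\binom nj$ be the number of elements of a closed ball of radius $2e$ in $\{1,2\}^n$. For $0<z\le1$ we have $z^{j-e}\ge1$ when $j\le e$, so by the binomial theorem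
\[
|W(n)|=\sum_{j\le e}\binom nj3^j\le z^{-e}\sum_{j\le n}\binom nj(3z)^j=z^{-e}(1+3z)^n,
\]
and the same bound with $z^{j-2e}\ge1$ gives $V\le z^{-2e}(1+z)^n$. Take $z=\frac1{57}$ in the first bound and $z=\frac19$ in the second. Since $e\le n/20$,
\[
|W(n)|\le\big(57^{1/20}\cdot\tfrac{20}{19}\big)^n,\qquad V\le\big(9^{1/10}\cdot\tfrac{10}9\big)^n .
\]
Now $1.23^5>2.8$ gives $1.23^{20}>2.8^4>57$, and $1.25^5>3$ gives $1.25^{10}>9$. Hence
\[
|W(n)|\,V\le\big(1.23\cdot1.25\cdot\tfrac{200}{171}\big)^n<1.8^n<2^n .
\]
Choose the words one at a time. As long as fewer than $|W(n)|$ have been chosen, the balls of radius $2e$ about them cover fewer than $2^n$ words, and any uncovered word is at distance at least $2e+1$ from all chosen ones.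
\end{proof}

\section{A graph of positive measure: proof of Theorem~\ref{thm:charged}}\label{sec:graph}

Fix $a\in(0,1]$. We first collect what is needed about $\omega_a$.

\begin{lemma}\label{lem:omega}
The function $\omega_a$ is nondecreasing on $[0,\infty)$ and subadditive: $\omega_a(s+t)\le\omega_a(s)+\omega_a(t)$. Moreover $\omega_a(t)\le\frac e{1-\alpha}\,t^\alpha$ for $0<\alpha<1$ and $t\ge0$, and $\omega_a(4^{-s})\ge s^a4^{-s}$ for $s\ge0$.
\end{lemma}

\begin{proof}
For $0<t<1$ put $L=1+\log\frac1t>1$. Then $\omega_a'(t)=L^{a-1}(L-a)\ge0$ because $a\le1$; also $\omega_a(0)=0$, and $\omega_a$ is continuous at $1$ and constant afterward. The quotient $q(t)=\omega_a(t)/t$ equals $L^a$ on $(0,1]$ and $1/t$ on $[1,\infty)$, so it is nonincreasing, and for $s,t>0$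
\[
\omega_a(s+t)=s\,q(s+t)+t\,q(s+t)\le s\,q(s)+t\,q(t).
\]
With $\beta=1-\alpha$ and $0<t\le1$ we have $t=e^{1-L}$ and $\beta L\le e^{\beta L}$, so $\omega_a(t)/t^\alpha\le Le^{\beta(1-L)}\le e^\beta/\beta$; for $t\ge1$ the quotient is at most $1$. The last inequality holds because $1+s\log4\ge s$.
\end{proof}

\subsection*{The parameters and the rule}
A block of length $n$ will fail with probability at most $4^{-An}$, where $A$ can be made as large as we please by taking $\eta$ small, and the delay will be at most three block lengths. We want $4^{3n_k}$ to be of order $k^a$ and $4^{-An_k}$ of order $k^{-2}$. Accordingly, put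
\[
A=\frac6a,\qquad15\eta=2^{-20(1+2A)},\qquad n_k=1+\Big\lceil\frac a3\log_4k\Big\rceil\quad(k\ge1),
\]
so that $\eta<\frac1{16}$, and let $s_0=s_1=0$, $s_{k+1}=s_k+n_k$ for $k\ge1$. \emph{Block $k$} is the set of levels $s_k+1,\dots,s_{k+1}$. The digits $x_i$, respectively $y_i$, with $i$ in block $k$ form the \emph{$x$-word}, respectively \emph{$y$-word}, of block $k$. Write $e_k=e(n_k)$ and $W_k=W(n_k)$.

Let $k\ge2$. Since $n_{k-1}\le n_k$ and $e_{k-1}\le e_k$, appending $1$'s maps $W_{k-1}$ injectively into $W_k$, so $|W_{k-1}|\le|W_k|$. Lemma~\ref{lem:code} thus provides an injective map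
\[
c_k:W_{k-1}\to\{1,2\}^{n_k}
\]
whose distinct values are at Hamming distance at least $2e_k+1$. For a level $i$ in block $k$ define $u_i$ as follows: if $k\ge2$ and the $y$-word $v$ of block $k-1$ lies in $W_{k-1}$, then $u_i$ is the $(i-s_k)$-th letter of $c_k(v)$; otherwise $u_i=1$. This is a rule in the sense of Section~\ref{sec:cascade}. Let $P$ and $\mu$ be the corresponding measures; $\mu$ is doubling by Lemma~\ref{lem:cascade}.

Call a sequence in $\Sigma$ \emph{good} if for every $k\ge1$ it has at most $e_k$ errors in block $k$. Let $S$ be the set of good sequences and $K=\pi(S)$. Each condition involves finitely many digits, so $S$ is closed, hence compact, and $K$ is compact.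

\begin{proposition}\label{prop:mass}
$\mu(K)>0$.
\end{proposition}

\begin{proof}
If block $k$ has more than $e_k$ errors, then some set of $e_k+1$ of its levels consists of errors. By Lemma~\ref{lem:cascade}(a), and since $e_k+1\ge n_k/20$ and $15\eta<1$, this has probability at most
\[
\binom{n_k}{e_k+1}(15\eta)^{e_k+1}\le2^{n_k}(15\eta)^{n_k/20}=2^{n_k}2^{-(1+2A)n_k}=4^{-An_k}.
\]
From $n_k\ge1+\frac a3\log_4k$ and $Aa/3=2$ we get $4^{-An_k}\le4^{-A}k^{-2}$. Since $A\ge6$ and $\sum_kk^{-2}<2$,
\[
\mu(K)\ge\nu(K)\ge P(S)\ge1-4^{-A}\sum_{k\ge1}k^{-2}>0.\qedhere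
\]
\end{proof}

\begin{proposition}\label{prop:graph}
If $(X,Y),(X',Y')\in K$, then $|Y-Y'|\le4^6\,\omega_a(|X-X'|)$.
\end{proposition}

\begin{proof}
\emph{Decoding.} Let $k\ge2$ and consider a good sequence. At a level without error $y_i=1$ and $x_i=u_i$. Hence the $y$-word $v$ of block $k-1$ has at most $e_{k-1}$ letters different from $1$, that is, $v\in W_{k-1}$; the letters $u_i$ in block $k$ spell $c_k(v)$; and the $x$-word of block $k$ is within distance $e_k$ of $c_k(v)$. If two good sequences have the same $x$-word in block $k$ and $y$-words $v,v'$ in block $k-1$, then $c_k(v)$ and $c_k(v')$ are at distance at most $2e_k$, so $v=v'$. Among good sequences, \emph{the $x$-word of block $k$ determines the $y$-word of block $k-1$}.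

Take good sequences $(x_i,y_i)$ and $(x_i',y_i')$ with images $(X,Y)$ and $(X',Y')$. If $x_i=x'_i$ for all $i$, then all $y$-words agree and $Y=Y'$. Otherwise let the first level with $x_i\ne x'_i$ lie in block $k\ge1$.

\emph{Upper bound for $|Y-Y'|$.} The $x$-words of blocks $2,\dots,k-1$ agree, so the $y$-words of blocks $1,\dots,k-2$ agree. These blocks make up the levels $1,\dots,s_{k-1}$, and therefore
\[
|Y-Y'|\le\sum_{i>s_{k-1}}3\cdot4^{-i}=4^{-s_{k-1}}.
\]
For $k=1,2$ this is the trivial bound $|Y-Y'|\le1$.

\emph{Lower bound for $|X-X'|$.} Different digits do not by themselves separate two numbers: $0.1333\ldots$ and $0.2000\ldots$ are equal in base $4$. Long runs of $0$'s or $3$'s are excluded here because they consist of errors. Precisely, since $e_{k+1}<n_{k+1}$, the first sequence has in block $k+1$ a level $i_0\le s_{k+2}$ without error, where $x_{i_0}\in\{1,2\}$. The tail $\sum_{i>s_{k+1}}x_i4^{-i}$ is then at least $4^{-i_0}$ and falls short of its largest possible value $4^{-s_{k+1}}$ by at least $4^{-i_0}$, so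
\[
4^{-s_{k+2}}\le\sum_{i>s_{k+1}}x_i4^{-i}\le4^{-s_{k+1}}-4^{-s_{k+2}}.
\]
The second sequence is also good, so its tail lies in the same interval, and the tails differ by at most $4^{-s_{k+1}}-2\cdot4^{-s_{k+2}}$. The sums over $i\le s_{k+1}$ are distinct multiples of $4^{-s_{k+1}}$, as the digit words differ. Hence $|X-X'|\ge2\cdot4^{-s_{k+2}}$.

\emph{The delay.} Between the levels $s_{k-1}$ and $s_{k+2}$ lie at most the three blocks $k-1$, $k$, $k+1$, so $s_{k+2}-s_{k-1}\le3n_{k+1}\le6+a\log_4(k+1)$. Also $s_{k+2}=n_1+\dots+n_{k+1}\ge k+1$. Therefore
\[
4^{s_{k+2}-s_{k-1}}\le4^6(k+1)^a\le4^6s_{k+2}^a,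
\]
and by Lemma~\ref{lem:omega}
\[
|Y-Y'|\le4^{-s_{k-1}}\le4^6s_{k+2}^a4^{-s_{k+2}}\le4^6\omega_a(4^{-s_{k+2}})\le4^6\omega_a(|X-X'|).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:charged}]
\emph{The case $d=1$.} Let $D\subset[0,1]$ be the projection of $K$ to the first axis; it is nonempty by Proposition~\ref{prop:mass}. Since $\omega_a(0)=0$, Proposition~\ref{prop:graph} says that $K$ is the graph of a function $g:D\to[0,1]$ with $|g(x)-g(x')|\le4^6\omega_a(|x-x'|)$. Extend $g$ by
\[
f(x)=\inf_{z\in D}\big(g(z)+4^6\omega_a(|x-z|)\big)\qquad(x\in\mathbb{R}).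
\]
Then $0\le f\le1+4^6$, because $0\le g\le1$ and $0\le\omega_a\le1$. If $x\in D$, every term of the infimum is at least $g(x)$ and the term $z=x$ equals $g(x)$, so $f=g$ on $D$. For $x,x'\in\mathbb{R}$ and $z\in D$, monotonicity and subadditivity give
\[
\omega_a(|x-z|)\le\omega_a(|x-x'|+|x'-z|)\le\omega_a(|x-x'|)+\omega_a(|x'-z|).
\]
Adding $4^{-6}g(z)$ and taking the infimum over $z$ yields $f(x)\le f(x')+4^6\omega_a(|x-x'|)$, and the roles of $x$ and $x'$ can be exchanged. The graph of $f$ contains $K$, so it has positive $\mu$-measure.

\emph{The case $d\ge2$.} Let $f_1,\mu_1$ be the function and measure just constructed, and let $C_1$ be a doubling constant of $\mu_1$. Order the coordinates of $\mathbb{R}^{d+1}$ as $(x_1,y,x_2,\dots,x_d)$; a permutation of coordinates is an isometry. Put $f(x_1,\dots,x_d)=f_1(x_1)$ and $\mu=\mu_1\times\lambda$, where $\lambda$ is Lebesgue measure on $\mathbb{R}^{d-1}$. For $z=(z_1,z_2)\in\mathbb{R}^2\times\mathbb{R}^{d-1}$,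
\[
B(z_1,\tfrac r2)\times B(z_2,\tfrac r2)\subset B(z,r),\qquad B(z,2r)\subset B(z_1,2r)\times B(z_2,2r).
\]
So balls have positive finite measure, and $\mu(B(z,2r))\le C_1^2\,4^{d-1}\mu(B(z,r))$. The graph of $f$ is the product of the graph of $f_1$ with $\mathbb{R}^{d-1}$ and has positive measure. Since $\omega_a$ is nondecreasing, $|f(x)-f(x')|\le4^6\omega_a(|x_1-x_1'|)\le4^6\omega_a(|x-x'|)$.

In both cases $f$ is bounded, and $f\in\Lambda_\alpha(\mathbb{R}^d)$ for all $0<\alpha<1$ by Lemma~\ref{lem:omega}.
\end{proof}

\section{The classification of moduli}\label{sec:moduli}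

\begin{proof}[Proof of Corollary~\ref{cor:moduli}]
Suppose (2) holds and $|f(x)-f(x')|\le C\omega(|x-x'|)$ for $x\ne x'$. Since $\omega$ is nondecreasing, $\omega_f(t)\le C\omega(t)$ for all $t>0$, and Theorem~\ref{thm:thin} gives (1).

Suppose (2) fails. Then there are $a>0$, $c>0$ and $t_0\in(0,1/e]$ with $\omega(t)\ge ct(\log\frac1t)^a$ for $0<t<t_0$. As $\log\frac1t>1$ in this range, the inequality persists when $a$ is decreased, so we may assume $a\le1$. Let $f$ be the function of Theorem~\ref{thm:charged} for this $a$. For $0<t<t_0$ we have $1+\log\frac1t\le2\log\frac1t$, so $\omega_a(t)\le2t(\log\frac1t)^a\le\frac2c\,\omega(t)$, and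
\[
|f(x)-f(x')|\le\frac{2\cdot4^6}c\,\omega(|x-x'|)\qquad(0<|x-x'|<t_0).
\]
For $|x-x'|\ge t_0$, since $f$ is bounded and $\omega$ is positive and nondecreasing,
\[
|f(x)-f(x')|\le2\sup|f|\le\frac{2\sup|f|}{\omega(t_0)}\,\omega(|x-x'|).
\]
The graph of $f$ is not thin, so (1) fails.
\end{proof}

\begin{remark}
The two proofs also agree on the size of the doubling constant. Let $a\in(0,1]$, let $|f(x)-f(x')|\le C'\omega_a(|x-x'|)$, and let $\mu$ be doubling with constant $C\ge2$. If $a<\frac1{2\log_2C}$, then $\omega_f(t)\le t(\log\frac1t)^{1/(2\log_2C)}$ for all small $t$, and the proof of Theorem~\ref{thm:thin} shows that the graph of $f$ is $\mu$-null. So a measure that charges such a graph has $\log_2C\ge\frac1{2a}$. The planar measure of Section~\ref{sec:graph} has $\eta^{-1}=15\cdot2^{20(1+12/a)}$, and its doubling constant $625\,\eta^{-12}$ has binary logarithm $2880/a+O(1)$. The growth like $1/a$ as $a\to0$ is thus necessary.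
\end{remark}

\begin{thebibliography}{1}

\bibitem{DiMarco}
Claudio A. DiMarco, \emph{Zygmund graphs are thin for doubling measures}, arXiv:2306.12852 (2023).

\end{thebibliography}
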